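\title{Finite $d$-maximal $2$-groups of arbitrarily large nilpotency class}

\begin{abstract}
A finite $p$-group $G$ is $d$-maximal if every proper subgroup of $G$ can be generated by fewer elements than $G$ itself. We show that there are $d$-maximal $2$-groups of every nilpotency class: for each $m\ge 0$ we construct one of class $m+1$ with $2^m+m$ generators. We also show that the Frattini subgroup $\Phi$ of a $d$-maximal $2$-group $G$ satisfies $[\Phi,G]\le\Phi^2$, we reduce $d$-maximality to the quotient $G/\Phi^2$, and we bound the class in terms of the exponent of $\Phi$ and in terms of the number of generators. The bound in terms of the exponent is sharp.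
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ be a prime and $G$ a finite $p$-group. The Frattini subgroup $\Phi(G)=G^p\gamma_2(G)$ is the smallest normal subgroup with elementary abelian quotient, and $d(G)=\dim_{\mathbb{F}_p}G/\Phi(G)$ is the minimal number of generators of $G$. The group $G$ is called \emph{$d$-maximal} if $d(S)<d(G)$ for every proper subgroup $S<G$. Such groups occur inside every $p$-group: if $S$ is minimal among the subgroups of $G$ with $d(S)\ge d(G)$, then every proper subgroup of $S$ has fewer than $d(G)\le d(S)$ generators, so $S$ is $d$-maximal.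

The simplest cases suggest that the condition is very restrictive. In an abelian $p$-group $A$ the elements of order at most $p$ form a subgroup $\Omega_1(A)$ with $d(\Omega_1(A))=d(A)$, so the abelian $d$-maximal groups are the elementary abelian ones. The quaternion group $Q_8$ is $d$-maximal of class $2$, because $d(Q_8)=2$ and its proper subgroups are cyclic. The familiar $2$-groups of large class fail: a dihedral group of order at least $8$ has two generators and contains a Klein four-group, and a generalized quaternion group of order at least $16$ has two generators and contains $Q_8$. It is known that for $p>2$ every $d$-maximal $p$-group has nilpotency class at most $2$, and all the $d$-maximal $2$-groups known to the authors of \cite{AZG} have class at most $3$. The following question comes from \cite{AZG}.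

\medskip
\noindent\textbf{Question.} Does there exist, for every integer $c\ge1$, a finite $d$-maximal $2$-group of nilpotency class at least $c$?
\medskip

The facts above would lead one to guess that the class is bounded. It is not.

\begin{theorem}\label{thm:examples}
Let $m\ge0$. There is a $d$-maximal $2$-group $G_m$ of nilpotency class exactly $m+1$ with $d(G_m)=2^m+m$. Moreover $G_m=H\rtimes E$ with $H$ abelian and $E\cong C_2^m$, and $\Phi(G_m)$ is abelian. Consequently, for every $c\ge1$ and every $d\ge 2^{c-1}+c-1$ there is a $d$-maximal $2$-group $G$ of class exactly $c$ with $d(G)=d$.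
\end{theorem}

In these examples the number of generators and the exponent grow with the class. The second theorem shows that both must grow. For a group $Y$ let $Y^2$ be the subgroup generated by the squares of the elements of $Y$. The \emph{lower exponent-$2$ central series} of a finite $2$-group $G$ is defined by $P_1=G$ and $P_{i+1}=P_i^2[P_i,G]$. Each quotient $P_i/P_{i+1}$ is a vector space over $\mathbb{F}_2$, and we put $n_i=\dim P_i/P_{i+1}$.

\begin{theorem}\label{thm:structure}
Let $G\ne1$ be a finite $2$-group, $\Phi=\Phi(G)$ and $d=d(G)$.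
\begin{enumerate}
\item[(1)] $G$ is $d$-maximal if and only if $[\Phi,G]\le\Phi^2$ and $G/\Phi^2$ is $d$-maximal.
\item[(2)] If $G$ is $d$-maximal and $\Phi$ has exponent $2^e$, then $G$ has class at most $e+1$. For every $e\ge0$ this bound is attained, by $G_e$.
\item[(3)] If $G$ is $d$-maximal, then $d>n_2>n_3>\cdots$, strictly until the value $0$ is reached. Hence $|G|\le2^{d(d+1)/2}$ and $G$ has class at most $d$. In particular, for each $d$ there are only finitely many $d$-maximal $2$-groups with $d$ generators.
\end{enumerate}
\end{theorem}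

Let $c(d)$ be the largest class of a $d$-maximal $2$-group $G$ with $d(G)=d$. The two theorems give $c(d)\le d$ and $c(d)\ge k+1$ for $d\ge 2^k+k$, so $c(d)$ tends to infinity. The bound $c(d)\le d$ is attained for $d=1$ by $C_2$ and for $d=2$ by $Q_8$; we make no claim of sharpness for larger $d$, and we do not determine $c(d)$.

Theorem~\ref{thm:examples} is proved in Sections~\ref{sec:split} and~\ref{sec:Gm}, which use nothing from the later sections. Sections~\ref{sec:frattini} and~\ref{sec:squaring} prove parts (1) and (2) of Theorem~\ref{thm:structure} by commutator calculus. Part (3), in Section~\ref{sec:forms}, needs quadratic forms over the algebraic closure of $\mathbb{F}_2$.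

\section{Conventions and standard facts}\label{sec:prelim}

From now on all groups are finite $2$-groups unless they are explicitly free abelian. We write $x^g=g^{-1}xg$ and $[x,g]=x^{-1}x^g$. The lower central series is $\gamma_1(G)=G$, $\gamma_{i+1}(G)=[\gamma_i(G),G]$, and the class of $G$ is the least $c$ with $\gamma_{c+1}(G)=1$. Expanding both sides gives the identities
\begin{equation}\label{eq:comm}
[xy,g]=[x,g]^y[y,g],\qquad [x,gh]=[x,h][x,g]^h,\qquad (xy)^2=x^2y^2[y,x]^y .
\end{equation}
We use the following textbook facts.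
\begin{enumerate}
\item[(F1)] $\Phi(G)=G^2$, because a group in which all squares are trivial is abelian. Hence $\Phi(S)\le\Phi(G)$ for $S\le G$, and $\Phi(G/T)=\Phi(G)T/T$ for $T\trianglelefteq G$.
\item[(F2)] If $S\le G$ and $S\Phi(G)=G$, then $S=G$.
\item[(F3)] If $A<B$ are normal subgroups of $G$, there is a normal subgroup $T$ of $G$ with $A\le T<B$ and $|B:T|=2$. A normal subgroup of order $2$ is central.
\end{enumerate}
Since $2^{d(S)}=|S:\Phi(S)|$, we have for every $S\le G$
\begin{equation}\label{eq:count}
d(S)\ge d(G)\quad\Longleftrightarrow\quad |\Phi(G):\Phi(S)|\ge|G:S| .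
\end{equation}
So $G$ is $d$-maximal when passing to a proper subgroup always shrinks the group by a larger factor than it shrinks the subgroup generated by the squares.

\begin{lemma}\label{lem:closure}
Let $G$ be $d$-maximal.
\begin{enumerate}
\item[(a)] If $T\trianglelefteq G$ and $T\le\Phi(G)$, then $G/T$ is $d$-maximal.
\item[(b)] $G\times C_2$ is $d$-maximal, and $d(G\times C_2)=d(G)+1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (F1), $d(G/T)=d(G)$. For $S/T<G/T$ we have $d(S/T)\le d(S)<d(G)$.

(b) The formula holds because $\Phi(G\times C_2)=G^2$. Let $S<G\times C_2$. If $S\ge G$, then $S=G$, since $G$ has index $2$, and $d(S)<d(G)+1$. Otherwise $S\cap G<G$ and $|S:S\cap G|\le2$, so $d(S)\le d(S\cap G)+1\le d(G)$.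
\end{proof}

\section{Split extensions of an abelian group}\label{sec:split}

A dihedral group owes its large class to the inversion map, an involution that acts trivially modulo squares. We look for examples among groups built in the same way, from several commuting involutions acting on an abelian group. For such groups $d$-maximality becomes a condition on the module. For an abelian group $K$, written additively, $\Omega_1(K)$ is the kernel and $2K$ the image of doubling, so $|K:2K|=|\Omega_1(K)|$.

\begin{lemma}\label{lem:split}
Let $H$ be an abelian group, written additively, and let $E\cong C_2^m$ act on $H$ so that $(g-1)H\subseteq 2H$ for all $g\in E$. Let $G=H\rtimes E$.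
\begin{enumerate}
\item[(a)] $\Phi(G)=2H$, $d(G)=m+\dim\Omega_1(H)$, and $\gamma_{s+1}(G)\le 2^sH$ for $s\ge1$.
\item[(b)] $G$ is $d$-maximal if and only if $H$ is the only subgroup $K$ of $H$ with
\begin{equation}\label{eq:K}
\Omega_1(H)\le K\qquad\text{and}\qquad (g-1)K\subseteq 2K\ \text{ for all } g\in E .
\end{equation}
\end{enumerate}
\end{lemma}

\begin{proof}
Since $H$ is abelian, every element $y$ of the coset $Hg$ acts on $H$ as $g$, so $[h,y]=(g-1)h$ for $h\in H$.

(a) The group $E$ acts trivially on $H/2H$, so $G/2H\cong H/2H\times E$ is elementary abelian and $\Phi(G)\le 2H$. Also $2H=H^2\le G^2=\Phi(G)$. Hence $2^{d(G)}=2^m|H:2H|=2^m|\Omega_1(H)|$. Finally $\gamma_2(G)\le\Phi(G)=2H$, and $[2^sH,G]$ is generated by the subgroups $2^s(g-1)H\subseteq2^{s+1}H$.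

(b) Let $K<H$ satisfy \eqref{eq:K}. Then $K$ is $E$-invariant and $\Omega_1(K)=\Omega_1(H)$, and (a) applied to $K\rtimes E$ gives $d(K\rtimes E)=d(G)$. So $G$ is not $d$-maximal.

Conversely, suppose that only $H$ satisfies \eqref{eq:K}. Let $S\le G$ with $d(S)\ge d(G)$ and put $K=S\cap H$. By (F1) and (a), $\Phi(S)\le S\cap 2H\le K$ and $2K=K^2\le\Phi(S)$. Since $|S:K|=|SH:H|$,
\[
2^{d(S)}=|SH:H|\cdot|K:\Phi(S)|\le|SH:H|\cdot|K:2K|=|SH:H|\cdot|\Omega_1(K)|\le2^m|\Omega_1(H)|=2^{d(G)} .
\]
Equality holds throughout, so $SH=G$, $\Phi(S)=2K$ and $\Omega_1(H)\le K$. Given $g\in E$, there is $y\in S\cap Hg$ because $SH=G$, and $(g-1)h=[h,y]\in\Phi(S)=2K$ for $h\in K$. Thus $K$ satisfies \eqref{eq:K}, so $K=H$ and $S=SH=G$.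
\end{proof}

For the dihedral group $\mathbb{Z}/2^n\rtimes\langle-1\rangle$ with $n\ge2$, the proper subgroup $K=\Omega_1(H)$ satisfies \eqref{eq:K}, because inversion fixes the element of order $2$. To exclude such $K$ the group $E$ has to move the bottom layer $\Omega_1(H)$, and it has to do so in a way that forces $K$ to climb all the way up to $H$.

The mechanism is clearest when the action lifts to a lattice. Suppose that $H=M/2\Lambda$, where $\Lambda\le M$ are free abelian groups of the same rank, and that generators $\varepsilon_1,\dots,\varepsilon_m$ of $E$ act on $M$, preserving $\Lambda$, as $1-2x_1,\dots,1-2x_m$ with $x_j\in\operatorname{End}(M)$. Since $M$ is torsion-free, $(1-2x_j)^2=1$ means $x_j^2=x_j$, the $x_j$ commute, and $\Omega_1(H)=\Lambda/2\Lambda$. A subgroup $K=D/2\Lambda$ with $\Lambda\le D$ satisfies $(\varepsilon_j-1)K\subseteq2K$ exactly when $2x_jD\subseteq2D$, that is, when $x_jD\subseteq D$. So $\Lambda$ is stable under the maps $2x_j$, and we want $M$ to be the closure $\sum_J\big(\prod_{j\in J}x_j\big)\Lambda$ of $\Lambda$ under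 the idempotents $x_j$ themselves, the sum being over all $J\subseteq\{1,\dots,m\}$. This forces $2^mM\subseteq\Lambda$, so $2^{m+1}H=0$ and the class is at most $m+1$: a large class needs many involutions. To reach $m+1$ we impose no further relations. We take for $M$ the ring generated by $m$ commuting idempotents and for $\Lambda$ the smallest lattice that contains $1$ and is stable under the $2x_j$.

\section{The groups $G_m$}\label{sec:Gm}

Let $R=\mathbb{Z}[x_1,\dots,x_m]/(x_1^2-x_1,\dots,x_m^2-x_m)$. It is free abelian on the monomials $x_J=\prod_{j\in J}x_j$ for $J\subseteq\{1,\dots,m\}$, with $x_\emptyset=1$ and $x_Ix_J=x_{I\cup J}$. Put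
\[
\Lambda=\bigoplus_J 2^{|J|}\mathbb{Z}\,x_J,\qquad g_j=1-2x_j\quad(1\le j\le m).
\]
The group $\Lambda$ is a subring of $R$, because $2^{|I|}x_I\cdot2^{|J|}x_J=2^{|I|+|J|}x_{I\cup J}$ and $|I|+|J|\ge|I\cup J|$. The elements $g_j$ lie in $\Lambda$, they commute, and $g_j^2=1-4x_j+4x_j^2=1$. Hence multiplication by $g_j$ preserves $2\Lambda$, and $E=\langle\varepsilon_1,\dots,\varepsilon_m\rangle\cong C_2^m$ acts on
\[
H=R/2\Lambda\cong\bigoplus_J\mathbb{Z}/2^{|J|+1}
\]
with $\varepsilon_j$ acting as multiplication by $g_j$. Let $G_m=H\rtimes E$. We write $\overline{f}$ for the class of $f\in R$ in $H$. Then $\overline{x_J}$ has order $2^{|J|+1}$, we have $\Omega_1(H)=\Lambda/2\Lambda$, and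
\begin{equation}\label{eq:action}
[\,\overline{f},\varepsilon_j]=(\varepsilon_j-1)\overline{f}=-2\,\overline{x_jf}.
\end{equation}
Every product of the $g_j$ lies in $1+2R$, so Lemma~\ref{lem:split} applies.

\begin{example}\label{ex:small}
For $m=0$ we get $G_0=C_2$. For $m=1$ the group $H=\mathbb{Z}/2\oplus\mathbb{Z}/4$ is generated by $\overline{1}$ and $\overline{x_1}$, and $\Omega_1(H)=\langle\overline{1},2\overline{x_1}\rangle$ has index $2$. The only proper candidate in \eqref{eq:K} is $K=\Omega_1(H)$. It fails, because $2K=0$ while $(\varepsilon_1-1)\overline{1}=-2\overline{x_1}\ne0$. So $G_1$ is $d$-maximal of order $16$, with three generators and class $2$.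

For $m=2$ the group $H=\mathbb{Z}/2\oplus\mathbb{Z}/4\oplus\mathbb{Z}/4\oplus\mathbb{Z}/8$ is generated by $\overline{1},\overline{x_1},\overline{x_2},\overline{x_1x_2}$. Let $K$ satisfy \eqref{eq:K}. Then $\overline{1}\in K$, so $2\overline{x_1}=-(\varepsilon_1-1)\overline{1}=2k$ for some $k\in K$. The difference $\overline{x_1}-k$ is killed by $2$, so it lies in $\Omega_1(H)\le K$, and $\overline{x_1}\in K$. Exchanging the indices gives $\overline{x_2}\in K$. Now the second involution takes over: $2\overline{x_1x_2}=-(\varepsilon_2-1)\overline{x_1}\in2K$, so $\overline{x_1x_2}\in K$ and $K=H$. The same chain produces the class: $[\,\overline{1},\varepsilon_1,\varepsilon_2]=4\overline{x_1x_2}\ne0$. So $G_2$ is $d$-maximal of order $2^{10}$, with six generators and class $3$. Had we divided $R$ by $8R$ instead of $2\Lambda$, the subgroup $\Omega_1(H)=4R/8R$ would be centralized by $E$ and would satisfy \eqref{eq:K}.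
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:examples}]
Let $G=G_m$. By Lemma~\ref{lem:split}(a), $\Phi(G)=2H$ is abelian, $d(G)=m+\dim\Lambda/2\Lambda=m+2^m$, and $\gamma_{m+2}(G)\le2^{m+1}H=0$. By \eqref{eq:action}, the left-normed commutator
\[
[\,\overline{1},\varepsilon_1,\dots,\varepsilon_m]=(-2)^m\,\overline{x_1\cdots x_m}\in\gamma_{m+1}(G)
\]
is nontrivial, since $\overline{x_1\cdots x_m}$ has order $2^{m+1}$. So $G$ has class exactly $m+1$.

Let $K\le H$ satisfy \eqref{eq:K} and let $D$ be its preimage in $R$. Then $\Lambda\le D$, and the preimage of $2K$ is $2D+2\Lambda=2D$. By \eqref{eq:action}, $2x_jD\subseteq 2D$, and $x_jD\subseteq D$ follows because $R$ is torsion-free. Thus $D$ is an ideal of $R$. It contains $1\in\Lambda$, so $D=R$ and $K=H$. By Lemma~\ref{lem:split}(b), $G$ is $d$-maximal.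

Finally let $c\ge1$ and $d=2^{c-1}+c-1+n$ with $n\ge0$. The group $G_{c-1}\times C_2^n$ has class $c$, and by Lemma~\ref{lem:closure}(b) it is $d$-maximal with $d$ generators.
\end{proof}

\begin{remark}
The $2^m$ products $\prod_{j\in J}g_j=\sum_{I\subseteq J}(-2)^{|I|}x_I$ arise from the basis $2^{|I|}x_I$ of $\Lambda$ by a triangular matrix with diagonal entries $\pm1$. So they form a basis of $\Lambda$, and $\Lambda$ is the group ring $\mathbb{Z}[E]$.
\end{remark}

\section{The action on the Frattini subgroup}\label{sec:frattini}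

In $G_m$ the group acts trivially on $\Phi/\Phi^2=2H/4H$. This is no accident of the construction, and it is the first step toward Theorem~\ref{thm:structure}.

\begin{proposition}\label{prop:frattini}
If $G$ is $d$-maximal and $\Phi=\Phi(G)$, then $[\Phi,G]\le\Phi^2$.
\end{proposition}

By \eqref{eq:count} a contradiction needs a proper subgroup whose squares generate little. After passing to a quotient in which the failure is as small as possible, the centralizer of $\Phi$ is such a subgroup: its squares are central, and a duality shows that the center cuts $\Phi$ down by exactly the index of the centralizer.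

\begin{proof}
Suppose not. Then $\Phi^2<B$ for $B=[\Phi,G]\Phi^2$, and both subgroups are normal in $G$. By (F3) there is $T_0\trianglelefteq G$ with $\Phi^2\le T_0<B$ and $|B:T_0|=2$. As $T_0\le\Phi$, the group $G/T_0$ is $d$-maximal by Lemma~\ref{lem:closure}(a), and its Frattini subgroup is $\Phi/T_0$. Since $[\Phi,G]T_0=B$, we may replace $G$ by $G/T_0$ and assume that $\Phi$ is elementary abelian and that $T=[\Phi,G]$ has order $2$. By (F3), $T$ is central.

Since $T$ is central, \eqref{eq:comm} shows that the map $\Phi\times G\to T$, $(x,g)\mapsto[x,g]$, is a homomorphism in each variable. Its left kernel is $Z=\Phi\cap Z(G)$ and its right kernel is $C=C_G(\Phi)$. So $\Phi/Z$ embeds in $\operatorname{Hom}(G/C,T)$ and $G/C$ embeds in $\operatorname{Hom}(\Phi/Z,T)$. For any group $Y$ we have $|\operatorname{Hom}(Y,C_2)|=|Y:\Phi(Y)|\le|Y|$. Hence $|\Phi:Z|=|G:C|$, and $C<G$ because $T\ne1$.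

Let $y\in C$ and $g\in G$. The element $[y,g]$ lies in $\Phi$, so it commutes with $y$ and has order at most $2$. Therefore $(y^2)^g=(y[y,g])^2=y^2$, and $y^2\in Z$. By (F1), $\Phi(C)=C^2\le Z$, so $|\Phi:\Phi(C)|\ge|\Phi:Z|=|G:C|$. By \eqref{eq:count}, $d(C)\ge d(G)$, which contradicts $C<G$.
\end{proof}

\section{Squaring along the exponent-$2$ central series}\label{sec:squaring}

Let $G$ be a group, $\Phi=\Phi(G)$, $d=d(G)$, and let $P_i$ be the series of Section~\ref{sec:intro}. We recall from \cite[Ch.~VIII, \S1]{HB} that
\begin{equation}\label{eq:series}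
[P_i,P_j]\le P_{i+j},\qquad\gamma_i(G)\le P_i,\qquad P_2=\Phi .
\end{equation}
The \emph{layer} $L_i=P_i/P_{i+1}$ is central in $G/P_{i+1}$; we write it additively, and $n_i=\dim L_i$. Put $V=L_1=G/\Phi$ and $W=L_2=\Phi/P_3$. If $P_i\neq1$, then (F3) gives $T\trianglelefteq G$ of index $2$ in $P_i$, with $P_i/T$ central in $G/T$, and so $P_{i+1}\le T<P_i$. Thus $n_i=0$ implies $P_i=1$.

The condition $[\Phi,G]\le\Phi^2$ says that $P_3=\Phi^2$: the third layer is filled by squares alone. The next lemma propagates this to all deeper layers. The reason is that squaring commutes with taking commutators.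

\begin{lemma}\label{lem:layers}
Let $i\ge2$.
\begin{enumerate}
\item[(a)] The rule $xP_{i+1}\mapsto x^2P_{i+2}$ defines a linear map $s\colon L_i\to L_{i+1}$.
\item[(b)] For $v=g\Phi\in V$ the rule $xP_{i+1}\mapsto[x,g]P_{i+2}$ defines a linear map $a_v\colon L_i\to L_{i+1}$, which depends only on $v$ and is linear in $v$.
\item[(c)] $a_vs=sa_v$ as maps $L_i\to L_{i+2}$.
\item[(d)] If $[\Phi,G]\le\Phi^2$, then $s\colon L_i\to L_{i+1}$ is surjective.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $x,y\in P_i$ we have $[y,x]\in P_{2i}\le P_{i+2}$, since $i\ge2$. By \eqref{eq:comm}, $x\mapsto x^2P_{i+2}$ is a homomorphism on $P_i$, and it kills $P_{i+1}$ because $P_{i+1}^2\le P_{i+2}$.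

(b) The commutators $[x,g]$ with $x\in P_i$ lie in $P_{i+1}$, which is central modulo $P_{i+2}$. By \eqref{eq:comm}, $(x,g)\mapsto[x,g]P_{i+2}$ is a homomorphism in each variable. It kills $x\in P_{i+1}$ by the definition of $P_{i+2}$, and it kills $g\in\Phi$ because $[P_i,P_2]\le P_{i+2}$.

(c) Let $x\in P_i$ and $z=[x,g]\in P_{i+1}$. Then $[x^2,g]=z^xz=z[z,x]z$, and $[z,x]\in P_{2i+1}\le P_{i+3}$, again since $i\ge2$. So $[x^2,g]\equiv z^2$ modulo $P_{i+3}$.

(d) For $i=2$ the layer $L_3$ is spanned by squares of elements of $P_2$, because $P_3=\Phi^2$. Suppose that $sL_i=L_{i+1}$. By definition of $P_{i+2}$, the layer $L_{i+2}$ is spanned by $sL_{i+1}$ and the spaces $a_vL_{i+1}$. By (c), $a_vL_{i+1}=a_vsL_i=sa_vL_i\subseteq sL_{i+1}$.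
\end{proof}

When $[\Phi,G]\le\Phi^2$, the map $s^{j-2}\colon W\to L_j$, induced by $x\mapsto x^{2^{j-2}}$, is therefore surjective for every $j\ge2$, and $n_2\ge n_3\ge\cdots$.

\begin{proof}[Proof of Theorem~\ref{thm:structure}(1)]
If $G$ is $d$-maximal, the two conditions hold by Proposition~\ref{prop:frattini} and Lemma~\ref{lem:closure}(a). Conversely, assume that $P_3=\Phi^2$ and that $\overline{G}=G/P_3$ is $d$-maximal. Let $S<G$. We compare $S$ with the subgroup $T=S\Phi/P_3$ of $\overline{G}$, which is proper by (F2). The difficulty is that the part of $S$ inside $\Phi$ may contribute generators in every layer. We show that it contributes at most $\dim W$ in total; this is the graded form of the estimate $|K:2K|\le|\Omega_1(H)|$ in Lemma~\ref{lem:split}.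

Let $U=S\Phi/\Phi$, and for $i\ge2$ let $A_i$ and $B_i$ be the images of $S\cap P_i$ and of $\Phi(S)\cap P_i$ in $L_i$. Intersecting the series with $S$ and with $\Phi(S)\le P_2$ gives $|S|=|U|\prod_{i\ge2}|A_i|$ and $|\Phi(S)|=\prod_{i\ge2}|B_i|$. If $x\in S\cap P_i$, then $x^2\in\Phi(S)\cap P_{i+1}$, so $sA_i\subseteq B_{i+1}$. By Lemma~\ref{lem:layers}(d), the kernel of $s$ on $L_i$ has dimension $n_i-n_{i+1}$, and hence $\dim A_i-\dim B_{i+1}\le\dim A_i-\dim sA_i\le n_i-n_{i+1}$. Summing, and using that $n_i=0$ for large $i$,
\[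
d(S)=\dim U-\dim B_2+\sum_{i\ge2}(\dim A_i-\dim B_{i+1})\le\dim U-\dim B_2+n_2 .
\]
Now $|T|=|U|\,|W|$. Since $W$ is central and elementary abelian in $\overline{G}$, the squares in $T$ are the images of the squares in $S$, so $\Phi(T)=\Phi(S)P_3/P_3=B_2$. Therefore $d(T)=\dim U+n_2-\dim B_2$, and $d(S)\le d(T)<d(\overline{G})=d(G)$.
\end{proof}

\begin{remark}
The first condition in (1) follows from the second: the Frattini subgroup of $G/\Phi^2$ is $\Phi/\Phi^2$, and Proposition~\ref{prop:frattini} applied to $G/\Phi^2$ says that it is central. So $d$-maximality is decided in a quotient of class at most $2$, although it does not bound the class.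
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:structure}(2)]
Let $G$ be $d$-maximal with $\Phi$ of exponent $2^e$. By Proposition~\ref{prop:frattini} and Lemma~\ref{lem:layers}(d), the map $s^e\colon W\to L_{e+2}$ is surjective. It is also zero, being induced by $x\mapsto x^{2^e}$. So $n_{e+2}=0$, hence $\gamma_{e+2}(G)\le P_{e+2}=1$. For $G_e$ the group $H$ has exponent $2^{e+1}$, so $\Phi(G_e)=2H$ has exponent $2^e$, and the class is $e+1$.
\end{proof}

\section{Quadratic forms and the bound in terms of $d$}\label{sec:forms}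

It remains to show that the inequalities $n_2\ge n_3\ge\cdots$ are strict. The condition $[\Phi,G]\le\Phi^2$ does not suffice: the dihedral group of order $16$ satisfies it and has $n_2=n_3=1$ (Example~\ref{ex:two}). So $d$-maximality must be used again, and by Theorem~\ref{thm:structure}(1) it lives in $G/P_3$, where the only structure is the squaring map $V\to W$. This is the case $i=1$ excluded from Lemma~\ref{lem:layers}: here squaring is quadratic, not linear. Throughout this section $[\Phi,G]\le\Phi^2$.

\subsection{The forms attached to $G$}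

For $w$ in the dual space $W^*$ and $g,h\in G$ put
\[
q_w(g\Phi)=w(g^2P_3),\qquad b_w(g\Phi,h\Phi)=w([g,h]P_3).
\]
Since $W$ is central in $G/P_3$, \eqref{eq:comm} shows that $[g,h]P_3$ is additive in each variable and depends only on $g\Phi$ and $h\Phi$. So $b_w$ is a bilinear form on $V$ with $b_w(v,v)=0$; in characteristic $2$ it is symmetric. By \eqref{eq:comm}, $(gh)^2\equiv g^2h^2[h,g]$ modulo $P_3$. For $h\in\Phi$ the last two factors lie in $P_3$, so $q_w$ is well defined, and in general $q_w(v+v')=q_w(v)+q_w(v')+b_w(v,v')$. Thus $q_w$ is a quadratic form on $V$ with polar form $b_w$. Both depend linearly on $w$. In these terms $d$-maximality forbids large subspaces on which many forms vanish.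

\begin{lemma}\label{lem:singular}
Let $G$ be $d$-maximal, let $M\ne0$ be a subspace of $W^*$, and let $U\le V$ be a subspace on which $q_w$ vanishes for all $w\in M$. Then $\dim U<d-\dim M$.
\end{lemma}

\begin{proof}
Let $S$ be the preimage of $U$ in $G$, and let $M^\perp\le W$ be the common kernel of the $w\in M$, of codimension $\dim M$. For $x\in S$ we have $x^2P_3\in M^\perp$, so $\Phi(S)P_3/P_3\le M^\perp$ by (F1), and $|\Phi:\Phi(S)|\ge2^{\dim M}>1$. In particular $S\ne G$. By \eqref{eq:count}, $2^{\dim M}\le|\Phi:\Phi(S)|<|G:S|=2^{d-\dim U}$.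
\end{proof}

To contradict this lemma we have to find many common zeros of $r$ forms in $d$ variables. Over $\mathbb{F}_2$ there may be few: $X_1^2+X_1X_2+X_2^2$ vanishes only at $0$. Over the algebraic closure $k$ of $\mathbb{F}_2$ the zero set has dimension at least $d-r$. So we extend scalars to $k$, and we then need a way back to $\mathbb{F}_2$.

Fix a basis $e_1,\dots,e_d$ of $V$ and identify $V=\mathbb{F}_2^d\subseteq\overline{V}=k^d$. A homogeneous quadratic polynomial $\sum_{l\le l'}\alpha_{ll'}X_lX_{l'}$ over $\mathbb{F}_2$ that vanishes on $V$ is zero: evaluating at $e_l$ gives $\alpha_{ll}=0$, and then evaluating at $e_l+e_{l'}$ gives $\alpha_{ll'}=0$. Hence two such polynomials that agree on $V$ agree on $\overline{V}$. A quadratic form $q$ on $V$ with polar form $b$ is given by the polynomial $\sum_lq(e_l)X_l^2+\sum_{l<l'}b(e_l,e_{l'})X_lX_{l'}$. We use it to extend $q$ to $\overline{V}$, and we extend $b$ and linear forms $k$-linearly. Let $F\colon\overline{V}\to\overline{V}$ square each coordinate. It is additive, $F(\alpha u)=\alpha^2Fu$, and its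 fixed points are the points of $V$. For $u,y\in\overline{V}$ and $\alpha\in k$,
\begin{equation}\label{eq:ext}
\begin{aligned}
&q(u+y)=q(u)+q(y)+b(u,y),\qquad q(\alpha u)=\alpha^2q(u),\qquad b(u,u)=0,\\
&q(Fu)=q(u)^2,\qquad b(Fu,Fy)=b(u,y)^2 .
\end{aligned}
\end{equation}
The first line is read off from the polynomial, using that the matrix of $b$ is symmetric with zero diagonal; the second holds because all coefficients lie in $\mathbb{F}_2$.

\subsection{An identity imposed by the deeper layers}

For $j\ge2$ let $M_j=\{t\circ s^{j-2}:t\in L_j^*\}\subseteq W^*$, the functionals on $W$ that are visible from $L_j$. Since $s^{j-2}\colon W\to L_j$ is surjective, $\dim M_j=n_j$, and $M_j\subseteq M_{j-1}$ for $j\ge3$ because $ts^{j-2}=(ts)s^{j-3}$. The relation $a_vs=sa_v$ fails on $L_1$ by one correction term, and this failure ties $b_\tau$ for $\tau\in M_j$ to the forms $q_w$ for $w\in M_{j-1}$.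

\begin{lemma}\label{lem:identity}
Let $j\ge3$ and $\tau\in M_j$. Let $w_1,\dots,w_n$ be a basis of $M_{j-1}$, and put $q_i=q_{w_i}$. There are $\lambda_1,\dots,\lambda_n\in V^*$ such that
\begin{equation}\label{eq:identity}
b_\tau(u,Fu)=\sum_{i=1}^n\lambda_i(u)\,q_i(u)\qquad\text{for all }u\in\overline{V}.
\end{equation}
\end{lemma}

\begin{proof}
Write $\tau=ts^{j-2}$ with $t\in L_j^*$ and put $\rho=ts^{j-3}\in L_3^*$, so that $\tau=\rho s$ on $W$. For $v\in V$, Lemma~\ref{lem:layers}(c) gives $\rho a_v=(ta_v)s^{j-3}$ on $W$, with $ta_v\in L_{j-1}^*$. So $\rho a_v\in M_{j-1}$. It is linear in $v$, and hence $\rho a_v=\sum_i\lambda_i(v)w_i$ with $\lambda_i\in V^*$.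

Let $g,h\in G$ and $z=[g,h]\in P_2$. By \eqref{eq:comm}, $[g^2,h]=z^gz=z[z,g]z$, and this is congruent to $z^2[z,g]$ modulo $P_4$ because $[z,g]\in P_3$ is central modulo $P_4$. With $v=g\Phi$ and $v'=h\Phi$ this reads $a_{v'}(g^2P_3)=s(zP_3)+a_v(zP_3)$ in $L_3$. Applying $\rho$ and writing $b_i=b_{w_i}$, we get
\[
\sum_i\lambda_i(v')q_i(v)=b_\tau(v,v')+\sum_i\lambda_i(v)b_i(v,v')\qquad(v,v'\in V).
\]
Fix $v'$. The two sums are homogeneous quadratic polynomials in $v$. The middle term is linear in $v$, but $Fv=v$ on $V$, so it equals $b_\tau(Fv,v')=\sum_lb_\tau(e_l,v')v_l^2$, which is again homogeneous quadratic. The identity therefore extends to $\overline{V}$ in the first variable: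
\[
\sum_i\lambda_i(y)q_i(u)=b_\tau(Fu,y)+\sum_i\lambda_i(u)b_i(u,y)
\]
for $u\in\overline{V}$ and $y\in V$. For fixed $u$ both sides are $k$-linear in $y$ and agree at $e_1,\dots,e_d$, so this holds for all $y\in\overline{V}$. Take $y=u$ and use $b_i(u,u)=0$ and the symmetry of $b_\tau$.
\end{proof}

On $V$ the identity \eqref{eq:identity} has left side $b_\tau(v,v)=0$; its strength appears at the points of $\overline{V}$ that $F$ moves.

\begin{example}\label{ex:two}
Let $d=2$ and $n_2=n_3=1$. Then $M_2=M_3=\{0,w\}$; put $q=q_w$ and $b=b_w$. Suppose that $G$ is $d$-maximal. By Lemma~\ref{lem:singular}, $q$ has no zero in $V\setminus0$. The values at $e_1,e_2,e_1+e_2$ force $q=X_1^2+X_1X_2+X_2^2$, so $b(u,y)=u_1y_2+u_2y_1$, and \eqref{eq:identity} becomes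
\[
u_1u_2^2+u_2u_1^2=\lambda(u)\,(u_1^2+u_1u_2+u_2^2).
\]
At $u=(1,\omega)$ with $\omega^2+\omega+1=0$ the right side is $0$ and the left side is $\omega^2+\omega=1$. So $G$ is not $d$-maximal. The zero set of this $q$ consists of two lines that $F$ exchanges, and \eqref{eq:identity} excludes exactly this.

Compare the dihedral group of order $16$, generated by involutions $g,h$ with $r=gh$ of order $8$. Here $\Phi=\langle r^2\rangle$ and $P_3=\Phi^2=\langle r^4\rangle$, so $n_2=n_3=1$. In the basis $g\Phi,h\Phi$ we have $q=X_1X_2$, and \eqref{eq:identity} holds with $\lambda=X_1+X_2$. The zero set consists of two lines defined over $\mathbb{F}_2$, and their preimages $\langle g,r^2\rangle$ and $\langle h,r^2\rangle$ are proper subgroups with two generators.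
\end{example}

\subsection{Descent to $\mathbb{F}_2$}

If $M_{j-1}=M_j$, then \eqref{eq:identity} says that every common zero $u$ of the forms is orthogonal to $Fu$. The next lemma shows that the zero set then looks as in the dihedral case: it is a union of subspaces defined over $\mathbb{F}_2$. We use Krull's theorem in this form: if $r$ polynomials in $k[X_1,\dots,X_d]$ have a common zero, then every irreducible component of their common zero set has dimension at least $d-r$.

\begin{lemma}\label{lem:descent}
Let $q_1,\dots,q_r$ be quadratic forms on $V=\mathbb{F}_2^d$ with polar forms $b_1,\dots,b_r$, and let $\mathcal{Z}\subseteq\overline{V}$ be their common zero set. Suppose that $b_i(u,Fu)=0$ for all $u\in\mathcal{Z}$ and all $i$. Then there is a subspace $U\le V$ with $\dim U\ge d-r$ on which all $q_i$ vanish.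
\end{lemma}

\begin{proof}
By \eqref{eq:ext}, $F\mathcal{Z}\subseteq\mathcal{Z}$. The hypothesis concerns only $u$ and $Fu$, and we first extend it to the whole orbit of $u$.

\emph{Step 1: $b_i(u,F^au)=0$ for all $u\in\mathcal{Z}$, all $i$ and all $a\ge0$.} The case $a=0$ is in \eqref{eq:ext} and the case $a=1$ is the hypothesis. Let $a\ge1$, assume the claim for all exponents up to $a$, and let $u\in\mathcal{Z}$. The point $u'=u+F^au$ lies in $\mathcal{Z}$, since $q_i(u')=q_i(u)+q_i(F^au)+b_i(u,F^au)=0$ for all $i$. The hypothesis applied to $u'$ gives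
\[
0=b_i(u',Fu')=b_i(u,Fu)+b_i(u,F^{a+1}u)+b_i(F^au,Fu)+b_i(F^au,F^{a+1}u).
\]
The first and last terms vanish by the hypothesis for $u$ and for $F^au$. The third equals $b_i(F^{a-1}u,u)^2$, which vanishes by induction. So $b_i(u,F^{a+1}u)=0$.

\emph{Step 2: every $u\in\mathcal{Z}$ lies in an $F$-stable $k$-subspace contained in $\mathcal{Z}$.} Let $Y$ be the $k$-span of the points $F^au$, $a\ge0$. These points are zeros of each $q_i$, and $b_i(F^au,F^{a'}u)=b_i(u,F^{a'-a}u)^{2^a}=0$ for $a\le a'$. By the first line of \eqref{eq:ext}, $q_i$ vanishes on $Y$. Also $F\big(\sum_a\alpha_aF^au\big)=\sum_a\alpha_a^2F^{a+1}u\in Y$.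

\emph{Step 3: an $F$-stable $k$-subspace $Y$ is the $k$-span of a subspace $U\le V$, with $\dim_{\mathbb{F}_2}U=\dim_kY$.} This is Galois descent; here is the argument. Take the basis $y_1,\dots,y_n$ of $Y$ in reduced echelon form, so that there are positions $l_1,\dots,l_n$ at which $y_a$ has coordinate $1$ at $l_a$ and $0$ at the others. A vector of $Y$ is determined by its coordinates at these positions. The vector $Fy_a\in Y$ has the same coordinates there as $y_a$, so $Fy_a=y_a$ and $y_a\in V$. Let $U$ be the $\mathbb{F}_2$-span of the $y_a$.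

\emph{Step 4.} There are finitely many subspaces $U\le V$. So $\mathcal{Z}$ is a finite union of linear subspaces $kU$ with all $q_i$ vanishing on $U$. Since $0\in\mathcal{Z}$, Krull's theorem gives an irreducible component of $\mathcal{Z}$ of dimension at least $d-r$. Being irreducible, it lies in one of the closed sets $kU$, and then $\dim U\ge d-r$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}(3)]
Let $G\ne1$ be $d$-maximal. By Proposition~\ref{prop:frattini}, $P_3=\Phi^2=\Phi(\Phi)$, so $n_2=d(\Phi)<d$ because $\Phi<G$. We know that $n_{j-1}\ge n_j$ for $j\ge3$. Suppose that $n_{j-1}=n_j=r>0$ for some $j\ge3$. Then $M_{j-1}=M_j=M$ has dimension $r$. Let $w_1,\dots,w_r$ be a basis of $M$, and let $\mathcal{Z}$ be the common zero set of the forms $q_{w_i}$ in $\overline{V}$. Each $w_i$ lies in $M_j$, so Lemma~\ref{lem:identity} applies with $\tau=w_i$ and shows that $b_{w_i}(u,Fu)=0$ for $u\in\mathcal{Z}$. Lemma~\ref{lem:descent} gives $U\le V$ with $\dim U\ge d-r$ on which all $q_{w_i}$ vanish, and hence all $q_w$ with $w\in M$. This contradicts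 Lemma~\ref{lem:singular}.

Thus $d>n_2>n_3>\cdots$ until $0$ is reached, and after that all $n_i$ are $0$. By induction $n_i\le d+1-i$ for $2\le i\le d+1$. In particular $n_{d+1}=0$, so $\gamma_{d+1}(G)\le P_{d+1}=1$ and the class is at most $d$. Moreover
\[
|G|=2^{d+n_2+\cdots+n_d}\le2^{d+(d-1)+\cdots+1}=2^{d(d+1)/2},
\]
and there are finitely many groups of bounded order.
\end{proof}

For the groups $G_m$ the sequence can be written down. From $P_2=2H$ and $[2^{i-1}H,G_m]\le2^iH$ we get $P_i=2^{i-1}H$ for $i\ge2$, so $n_i$ is the number of subsets $J\subseteq\{1,\dots,m\}$ with $|J|\ge i-1$. For $G_2$ this gives $d=6$, $n_2=3$, $n_3=1$, $n_4=0$.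

\begin{thebibliography}{9}

\bibitem{AZG}
Messab Aiech, Hanifa Zekraoui, Yassine Guerboussa,
\emph{A note on $d$-maximal $p$-groups I},
arXiv:2204.05497 (2022).

\bibitem{HB}
Huppert and Blackburn,
\emph{Finite Groups II}.

\end{thebibliography}
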